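# Submanifolds with homothetic Gauss map: surfaces in codimension at most two, and counterexamples beyond

Manifolds are smooth and connected, and $g=\langle\cdot,\cdot\rangle$ denotes the metric of $M$. We write $\mathbb Q_c^m$ for the $m$-dimensional simply connected space form of curvature $c$, $\mathbb S^m_{\tilde c}$ for the round sphere of curvature $\tilde c>0$, and $\mathbb S^m(r)=\mathbb S^m_{1/r^2}$ for the sphere of radius $r$ in $\mathbb R^{m+1}$.

## 1. Surfaces in three-dimensional space forms

Start with a surface $f:M^2\to\mathbb Q_c^3$, a local unit normal $\nu$ and the shape operator $A$, so that the second fundamental form is $\alpha(X,Y)=\langle AX,Y\rangle\nu$. The *third fundamental form* is $\mathrm{III}(X,Y)=\langle AX,AY\rangle$. We ask which surfaces satisfy $\mathrm{III}=\lambda g$ with $\lambda$ constant, that is,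
$$A^2=\lambda I .$$

Two examples. A round sphere of radius $r$ in $\mathbb R^3$ has $A=\pm\frac1r I$, so $\mathrm{III}=r^{-2}g$; it is totally umbilical, meaning that $A$ is a multiple of the identity at every point. The *Clifford torus* is
$$F(x,y)=\rho\left(\cos\tfrac x\rho,\sin\tfrac x\rho,\cos\tfrac y\rho,\sin\tfrac y\rho\right),\qquad \rho=\tfrac1{\sqrt{2c}},\ c>0 .$$
Here $|F|^2=2\rho^2=1/c$, so $F$ maps into $\mathbb S^3_c$, and the induced metric is $dx^2+dy^2$. The vector $\nu=-\frac1{\sqrt2}(\cos\frac x\rho,\sin\frac x\rho,-\cos\frac y\rho,-\sin\frac y\rho)$ is a unit normal in $\mathbb S^3_c$, and $\langle F_{xx},\nu\rangle=\frac1{\sqrt2\rho}=\sqrt c$, $\langle F_{yy},\nu\rangle=-\sqrt c$, $F_{xy}=0$. So $A=\operatorname{diag}(\sqrt c,-\sqrt c)$ and $\mathrm{III}=cg$.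

**Proposition 1.** Let $f:M^2\to\mathbb Q^3_c$ satisfy $\mathrm{III}=\lambda g$ with $\lambda$ constant, and suppose that $f$ is not totally umbilical. Then $\lambda=c>0$, and near every point $f$ is congruent to an open piece of the Clifford torus in $\mathbb S^3_c$.

**Step 1: the mean curvature vanishes.** If $\lambda=0$ then $A=0$ and $f$ is umbilical, so $\lambda>0$. The eigenvalues of $A$ at a point are two numbers in $\{\sqrt\lambda,-\sqrt\lambda\}$, so $|H|=\frac12|\operatorname{tr}A|\in\{0,\sqrt\lambda\}$. Since $|H|$ is continuous and $M$ is connected, it is constant. If $|H|=\sqrt\lambda$, then $A=\pm\sqrt\lambda I$ everywhere and $f$ is umbilical, which is excluded. So $H\equiv0$ and the eigenvalues are $k,-k$ with $k=\sqrt\lambda>0$ at every point.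

**Step 2: the surface is flat.** The eigenvalues are distinct, so there is a local orthonormal frame with $Ae_1=ke_1$, $Ae_2=-ke_2$. Write $\nabla_{e_1}e_1=ue_2$, $\nabla_{e_1}e_2=-ue_1$, $\nabla_{e_2}e_1=we_2$, $\nabla_{e_2}e_2=-we_1$. The Codazzi equation $(\nabla_{e_1}A)e_2=(\nabla_{e_2}A)e_1$ has left side $\nabla_{e_1}(-ke_2)-A\nabla_{e_1}e_2=2ku\,e_1$ and right side $\nabla_{e_2}(ke_1)-A\nabla_{e_2}e_1=2kw\,e_2$. Hence $u=w=0$: the frame is parallel and $K=0$. The Gauss equation $K=c+\det A=c-\lambda$ gives $\lambda=c$, so $c>0$.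

**Step 3: identification.** Since $[e_1,e_2]=0$, there are coordinates with $e_1=\partial_x$, $e_2=\partial_y$. In them the metric is $dx^2+dy^2$ and $A=\operatorname{diag}(\sqrt c,-\sqrt c)$, the data of the Clifford torus. The uniqueness part of the fundamental theorem of surfaces gives the congruence. $\square$

So in this case a non-umbilical solution is minimal in a sphere, has constant curvature, and is locally a product of two circles. What changes when the dimension and the codimension grow?

## 2. The third fundamental form, extrinsic products and the conjecture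

Let $f:M^n\to\mathbb Q_c^{n+p}$ be an isometric immersion with second fundamental form $\alpha:TM\times TM\to N_fM$, shape operators $\langle A_\xi X,Y\rangle=\langle\alpha(X,Y),\xi\rangle$, and mean curvature vector $H=\frac1n\operatorname{tr}\alpha$.

**Definition.** The third fundamental form of $f$ is
$$\mathrm{III}(X,Y)=\sum_{i=1}^n\langle\alpha(X,X_i),\alpha(Y,X_i)\rangle ,$$
where $X_1,\dots,X_n$ is any orthonormal tangent frame. The Gauss map of $f$ is *homothetic* if $\mathrm{III}=\lambda g$ for some constant $\lambda$.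

The name comes from Euclidean space. The Gauss map $x\mapsto T_xM$ goes into the Grassmannian, and its derivative in the direction $X$ is the element $Y\mapsto\alpha(X,Y)$ of $\operatorname{Hom}(T_xM,N_xM)$. The canonical metric is the Hilbert–Schmidt product on this space, and its pullback is $\mathrm{III}$.

With an orthonormal normal frame $\xi_1,\dots,\xi_p$ the condition reads
$$A_{\xi_1}^2+\dots+A_{\xi_p}^2=\lambda I. \tag{1}$$
Here is what changes for $p>1$: only the sum of the squares is prescribed, and the shape operators can trade size against each other. Note that $\operatorname{tr}\mathrm{III}=\sum_{i,j}|\alpha(X_i,X_j)|^2$, so $\lambda\ge0$, and $\lambda=0$ only if $f$ is totally geodesic.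

Example. For $\mathbb S^a(r_1)\times\mathbb S^b(r_2)\subset\mathbb R^{a+1}\oplus\mathbb R^{b+1}$ with $a,b\ge1$ we have $\alpha=-r_1^{-2}g_1x_1-r_2^{-2}g_2x_2$, hence $\mathrm{III}=r_1^{-2}g_1+r_2^{-2}g_2$. The Gauss map is homothetic exactly when $r_1=r_2$. Thus $\mathbb S^1(1)\times\mathbb S^2(1)\subset\mathbb R^5$ has $\mathrm{III}=g$, but its Ricci curvature is $0$ on the circle and $1$ on the sphere. Products must be excluded if one hopes for an Einstein metric.

**Definition.** Let $\iota:\mathbb Q_c^{n+p}\to E$ be the standard model: $\iota$ is the identity of $E=\mathbb R^{n+p}$ if $c=0$, the inclusion of the sphere into $E=\mathbb R^{n+p+1}$ if $c>0$, and the inclusion of the hyperboloid into Lorentzian space $E=\mathbb L^{n+p+1}$ if $c<0$. We say that $f$ is an *extrinsic product* on an open set $U$ if $E=V_1\oplus V_2$ orthogonally with nontrivial nondegenerate subspaces, $U$ is isometric to a Riemannian product $M_1\times M_2$ of positive-dimensional factors, and $\iota\circ f(x_1,x_2)=f_1(x_1)+f_2(x_2)$ for isometric immersions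 $f_j:M_j\to V_j$.

**Definition.** The immersion $f$ is *reducible* if, on some nonempty open subset of $M$, either $f$ is an extrinsic product, or $f=j\circ h$ where $j$ is a totally umbilical (possibly totally geodesic) isometric immersion between space forms and $h$ is an extrinsic product. Otherwise $f$ is *irreducible*.

The Clifford torus is an extrinsic product in $\mathbb R^2\oplus\mathbb R^2$, so every surface in Proposition 1 is reducible. Throughout, $f$ is assumed not to be totally umbilical; this excludes totally geodesic immersions, horospheres and equidistant hypersurfaces. The following conjecture is taken from Guilherme Machado de Freitas, "Submanifolds With Homothetic Gauss Map In Codimension Two", arXiv:1408.4331 (2014).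

**Conjecture.** Let $f:M^n\to\mathbb Q_c^{n+p}$, $n\ge2$, be an irreducible isometric immersion with homothetic Gauss map. Then $M^n$ is an Einstein manifold and, up to composition with a totally umbilical inclusion, $f$ is a minimal isometric immersion into some sphere $\mathbb S^{n+q}_{\tilde c}$, $q\le p$.

The second conclusion means $f=j\circ h$ with $h:M\to\mathbb S^{n+q}_{\tilde c}$ minimal and $j$ totally umbilical. For $n=2$ we read "Einstein" as "constant Gauss curvature $K$"; the counterexamples below also violate the second conclusion, so this reading does not matter.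

The conjecture is false, and both conclusions fail. The precise results are these.

**Theorem 2.** Let $\mathbb S^3\subset\mathbb H$ be the unit quaternions. The map
$$f:\mathbb S^3\to\mathbb H\oplus\operatorname{Im}\mathbb H=\mathbb R^7,\qquad f(q)=(2q,\;q\,i\,\bar q),$$
has $\mathrm{III}=\frac38g$ for its induced metric $g$, takes values in $\mathbb S^6(\sqrt5)$, and has positive sectional curvature. It is irreducible, not Einstein, and not minimal in any sphere up to umbilical inclusion. After scaling and umbilical inclusion it gives counterexamples with $n=3$ in $\mathbb Q_c^{3+p}$ for all $p\ge3$ if $c>0$, and for all $p\ge4$ if $c\le0$.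

**Theorem 3.** For $n=2$ and every $c\in\mathbb R$, the conjecture is true if $p\le2$ and false if $p\ge3$. In the counterexamples $K$ is positive and nonconstant.

**Theorem 4.** Let $(M^n,g)$, $n\ge2$, be any closed Riemannian manifold and $c\in\mathbb R$. There are an $m$ and an isometric immersion $(M,g)\to\mathbb Q_c^m$ with homothetic Gauss map. Hence every Riemannian metric is locally induced by such an immersion.

**Proposition 5.** For every $n\ge2$ and every $c$, the round sphere $\mathbb S^n$ admits an irreducible immersion into a space form of curvature $c$ with homothetic Gauss map, not totally umbilical, which is not minimal in a sphere up to umbilical inclusion. So the second conclusion fails even when the first holds.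

Nothing is claimed about the optimal codimension for $n\ge3$.

## 3. What the Gauss and Codazzi equations say about H

The next lemma collects the tests by which we recognize counterexamples: how $\mathrm{III}$ and $H$ behave under umbilical inclusions, and what the conclusions of the conjecture force.

**Lemma 6.** Let $f:M^n\to\mathbb Q_c^{n+p}$, $n\ge2$.

(a) $\mathrm{Ric}=c(n-1)g+n\langle\alpha,H\rangle-\mathrm{III}$.

(b) Let $j:\mathbb Q^m_{\tilde c}\to\mathbb Q_c^{m'}$, $m\ge2$, be totally umbilical with mean curvature vector $\eta$. Then $\eta$ is parallel in the normal bundle of $j$ and $|\eta|^2=\tilde c-c$. For $f:M\to\mathbb Q^m_{\tilde c}$ we have $\mathrm{III}_{j\circ f}=\mathrm{III}_f+|\eta|^2g$ and $H_{j\circ f}=H_f+\eta$, and $H_{j\circ f}$ is parallel if and only if $H_f$ is.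

(c) If $\mathrm{III}_f=\lambda g$ with $\lambda$ constant and $f=j\circ h$ with $j$ totally umbilical and $h$ minimal in a sphere $\mathbb S^{n+q}_{\tilde c}$, then $\mathrm{Ric}$ is a constant multiple of $g$, and $H_f$ is parallel in the normal bundle of $f$.

(d) If $M$ has positive sectional curvature, then $f$ is irreducible.

(e) If $f$ is totally umbilical, then $M$ has constant curvature and $H_f$ is parallel.

(f) $\mathbb S^m_{\tilde c}$ admits a totally umbilical inclusion into $\mathbb Q_c^{m+1}$ for every $c\le\tilde c$.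

**Proof of (a).** By the Gauss equation, $\mathrm{Ric}(X,Y)$ is the sum over $i$ of $c(\langle X,Y\rangle-\langle X,X_i\rangle\langle Y,X_i\rangle)+\langle\alpha(X,Y),\alpha(X_i,X_i)\rangle-\langle\alpha(X,X_i),\alpha(Y,X_i)\rangle$, which is the right-hand side of (a).

**Proof of (b).** Here $\alpha_j=\langle\cdot,\cdot\rangle\eta$. Codazzi says $\langle Y,Z\rangle\nabla^\perp_X\eta=\langle X,Z\rangle\nabla^\perp_Y\eta$. As $m\ge2$, we may take $Y=Z$ a unit vector orthogonal to $X$, and get $\nabla_X^\perp\eta=0$. The Gauss equation on a plane gives $\tilde c=c+|\eta|^2$. Next, $\alpha_{j\circ f}=j_*\alpha_f+g\,\eta$ is an orthogonal sum. So $\mathrm{III}_{j\circ f}(X,Y)=\mathrm{III}_f(X,Y)+|\eta|^2\sum_i\langle X,X_i\rangle\langle Y,X_i\rangle$, and tracing $\alpha_{j\circ f}$ gives $H_{j\circ f}=j_*H_f+\eta$. For $X\in TM$, the derivative of $\eta$ along $X$ in $\mathbb Q_c^{m'}$ is $-|\eta|^2X$, tangent to $M$. The derivative of $j_*H_f$ along $X$ is $j_*$ of the derivative of $H_f$ in $\mathbb Q^m_{\tilde c}$ plus $\langle X,H_f\rangle\eta=0$.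 Taking components normal to $M$, $\nabla^\perp_XH_{j\circ f}=j_*\nabla_X^\perp H_f$.

**Proof of (c).** By (b), $\mathrm{III}_h=(\lambda-|\eta|^2)g$, and $H_h=0$. Then (a) for $h$ gives $\mathrm{Ric}=((n-1)\tilde c-\lambda+|\eta|^2)g$. Moreover $H_f=\eta$ is parallel, because its derivative along $M$ is tangent to $M$.

**Proof of (d).** If $f$ is reducible, some open subset of $M$ is isometric to a Riemannian product with positive-dimensional factors, and planes spanned by one vector from each factor have curvature $0$.

**Proof of (e).** Here $\alpha=gH$. As $n\ge2$, the Codazzi argument of (b) shows that $H$ is parallel. Gauss gives sectional curvature $c+|H|^2$, and $|H|$ is constant.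

**Proof of (f).** If $c=\tilde c$, take an equator. If $c=0<\tilde c$, take $\mathbb S^m(\tilde c^{-1/2})\subset\mathbb R^{m+1}$. If $0<c<\tilde c$, slice $|x|^2=1/c$ by $x_0=a$ with $a^2=\frac1c-\frac1{\tilde c}$. If $c<0$, slice $-x_0^2+|y|^2=1/c$ by $x_0=a>0$ with $a^2=\frac1{\tilde c}-\frac1c$. In the last two cases the slice is a round sphere $|y|^2=1/\tilde c$ in a Euclidean affine hyperplane. Its second fundamental form in the ambient linear space is $g$ times a vector field, hence so is the part tangent to $\mathbb Q_c^{m+1}$. $\square$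

We also use that scaling is harmless: replacing $f$ in Euclidean space (or in a sphere centered at the origin) by $tf$ leaves the tensor $\mathrm{III}$ unchanged and multiplies $g$ by $t^2$.

**A natural strategy.** If $f=j\circ h$ with $h$ minimal, then $H=\eta$ is parallel and $A_H=|H|^2I$. So one tries to prove, from $\mathrm{III}=\lambda g$, first that $A_H$ is a multiple of $I$ and then that $H$ is parallel. By Lemma 6(a),
$$n\langle\alpha,H\rangle=\mathrm{Ric}-(c(n-1)-\lambda)g. \tag{2}$$
For $n\ge3$ the strategy stops at once: the scalar form of $A_H$ is equivalent to the scalar form of $\mathrm{Ric}$, which is what we want to prove. Section 4 shows that it can fail. For $n=2$ the right side of (2) is automatically a multiple of $g$, so the first half is free; Sections 5 to 7 find exactly when the second half succeeds.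

## 4. An equivariant three-sphere in $\mathbb S^6(\sqrt5)$

This section proves Theorem 2. For an orbit of a group of linear isometries everything can be computed at one point. The unit quaternions act on $\mathbb H$ by left multiplication and on $\operatorname{Im}\mathbb H$ by conjugation. Combining orbits of both actions, with a size parameter $s>0$, gives
$$f_s(q)=(sq,\;q\,i\,\bar q),$$
and we look for $s$ such that $\mathrm{III}$ is a multiple of the metric.

**Step 1: first and second derivatives.** For $X\in\operatorname{Im}\mathbb H$ let $X$ also denote the left-invariant field $q\mapsto qX$. Since $\bar X=-X$,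
$$f_*X=(sqX,\;q[X,i]\bar q),\qquad D_Xf_*Y=(sqXY,\;q[X,[Y,i]]\bar q).$$
The map $(x,y)\mapsto(qx,qy\bar q)$ is a linear isometry of $\mathbb R^7$ carrying $f_s(q')$ to $f_s(qq')$, so we may compute at $q=1$. From $[j,i]=-2k$ and $[k,i]=2j$,
$$f_*i=(si,0),\quad f_*j=(sj,-2k),\quad f_*k=(sk,2j).$$
With $d=s^2+4$, these are orthogonal with squared lengths $s^2,d,d$. So $f_s$ is an immersion, and $E_1=i/s$, $E_2=j/\sqrt d$, $E_3=k/\sqrt d$ are orthonormal for the induced metric. An orthonormal basis of the normal space is
$$\xi_1=(1,0),\quad\xi_2=(0,i),\quad\xi_3=\tfrac1{\sqrt d}(2k,-sj),\quad\xi_4=\tfrac1{\sqrt d}(2j,sk);$$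
for instance $\langle\xi_3,f_*k\rangle=\frac1{\sqrt d}(2s-2s)=0$ and $\langle\xi_4,f_*j\rangle=\frac1{\sqrt d}(2s-2s)=0$.

**Step 2: the second fundamental form.** Since $D_Xf_*Y-D_Yf_*X=f_*[X,Y]$ is tangent, $\alpha(X,Y)$ is the normal part of $S(X,Y)=\frac12(D_Xf_*Y+D_Yf_*X)$. We compute:

- $S(i,i)=(-s,0)$.
- $S(j,j)=(-s,[j,-2k])=(-s,-4i)$ and $S(k,k)=(-s,[k,2j])=(-s,-4i)$.
- $D_if_*j=(sk,[i,-2k])=(sk,4j)$ and $D_jf_*i=(-sk,0)$, so $S(i,j)=(0,2j)$.
- $D_if_*k=(-sj,[i,2j])=(-sj,4k)$ and $D_kf_*i=(sj,0)$, so $S(i,k)=(0,2k)$.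
- $D_jf_*k=(si,0)$ and $D_kf_*j=(-si,0)$, so $S(j,k)=0$.

The normal part of $(0,2j)$ is $-\frac{2s}{\sqrt d}\xi_3$ and that of $(0,2k)$ is $\frac{2s}{\sqrt d}\xi_4$. With $\alpha_{ab}=\alpha(E_a,E_b)$,
$$\alpha_{11}=-\tfrac1s\xi_1,\quad\alpha_{22}=\alpha_{33}=-\tfrac sd\xi_1-\tfrac4d\xi_2,\quad\alpha_{12}=-\tfrac2d\xi_3,\quad\alpha_{13}=\tfrac2d\xi_4,\quad\alpha_{23}=0.$$

**Step 3: the third fundamental form selects $s=2$.** The off-diagonal entries of $\mathrm{III}$ vanish:
$$\begin{aligned}
\mathrm{III}_{12}&=\langle\alpha_{11},\alpha_{12}\rangle+\langle\alpha_{12},\alpha_{22}\rangle+\langle\alpha_{13},\alpha_{23}\rangle=0,\\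
\mathrm{III}_{13}&=\langle\alpha_{11},\alpha_{13}\rangle+\langle\alpha_{12},\alpha_{23}\rangle+\langle\alpha_{13},\alpha_{33}\rangle=0,\\
\mathrm{III}_{23}&=\langle\alpha_{12},\alpha_{13}\rangle+\langle\alpha_{22},\alpha_{23}\rangle+\langle\alpha_{23},\alpha_{33}\rangle=0,
\end{aligned}$$
because the $\xi$'s are orthonormal. On the diagonal,
$$\mathrm{III}_{11}=\frac1{s^2}+\frac8{d^2},\qquad\mathrm{III}_{22}=\mathrm{III}_{33}=\frac4{d^2}+\frac{s^2+16}{d^2}.$$
These agree if and only if $d^2=s^2(s^2+12)$, that is, $s^4+8s^2+16=s^4+12s^2$, that is, $s=2$. For $s=2$, $d=8$, the common value is $\frac14+\frac18=\frac38$. So $f=f_2$ has $\mathrm{III}=\frac38g$.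

**Step 4: curvature.** For $s=2$ we have $\alpha_{11}=-\frac12\xi_1$, $\alpha_{22}=\alpha_{33}=-\frac14\xi_1-\frac12\xi_2$, $\alpha_{12}=-\frac14\xi_3$, $\alpha_{13}=\frac14\xi_4$, $\alpha_{23}=0$. By the Gauss equation the off-diagonal entries of the curvature operator in the basis $E_a\wedge E_b$ are, up to sign,
$$\langle\alpha_{11},\alpha_{23}\rangle-\langle\alpha_{13},\alpha_{12}\rangle,\quad\langle\alpha_{22},\alpha_{13}\rangle-\langle\alpha_{12},\alpha_{23}\rangle,\quad\langle\alpha_{33},\alpha_{12}\rangle-\langle\alpha_{13},\alpha_{23}\rangle,$$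
and all three vanish. The diagonal entries are
$$K_{12}=K_{13}=\tfrac18-\tfrac1{16}=\tfrac1{16},\qquad K_{23}=|\alpha_{22}|^2=\tfrac5{16}.$$
So every sectional curvature is at least $\frac1{16}$. Moreover $\mathrm{Ric}(E_1,E_1)=\frac18$ while $\mathrm{Ric}(E_2,E_2)=\frac1{16}+\frac5{16}=\frac38$.

**Step 5: conclusion.** The metric is not Einstein. By Lemma 6(d) $f$ is irreducible, by (e) it is not umbilical, and by (c) it is not minimal in a sphere up to umbilical inclusion. These arguments use only the metric and the fact that $\mathrm{III}$ is a constant multiple of $g$, so by Lemma 6(b) they apply after any umbilical inclusion as well. Finally $|f|^2=4+1=5$, so $f$ maps into $\mathbb S^6(\sqrt5)$, where by Lemma 6(b) its third fundamental form is $(\frac38-\frac15)g$. Scaling gives examples in $\mathbb S^6_c$ for each $c>0$, so $p=3$. For $c\le0$, Lemma 6(f) includes the sphere into $\mathbb Q_c^7$, so $p=4$. Totally geodesic inclusions give every larger $p$. This proves Theorem 2 and disproves the conjecture. $\square$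

We can see the failure predicted after (2): $3H=-\xi_1-\xi_2$, so $\langle\alpha_{11},3H\rangle=\frac12$ but $\langle\alpha_{22},3H\rangle=\frac34$, and $A_H$ is not scalar.

## 5. Surfaces in codimension two: the mean curvature vanishes

We turn to the positive half of Theorem 3: $n=2$, $p\le2$. For $p=1$, Proposition 1 shows that every non-umbilical solution is reducible, so the conjecture holds because its hypothesis is never satisfied. Now let $p=2$, let $\mathrm{III}=\lambda g$, and let $f$ be irreducible and not totally umbilical; then $\lambda>0$.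

**Step 1: scalar shape operator and Codazzi in complex form.** By (2), $2\langle\alpha,H\rangle=(K-c+\lambda)g$. Taking traces,
$$A_H=|H|^2I,\qquad K=c+2|H|^2-\lambda . \tag{3}$$
In isothermal coordinates $g=E|dz|^2$; extend everything complex bilinearly and put $Q=\alpha(\partial_z,\partial_z)$. Then $\alpha(\partial_z,\partial_{\bar z})=\frac14(\alpha(\partial_x,\partial_x)+\alpha(\partial_y,\partial_y))=\frac E2H$. Moreover $\nabla_{\bar z}\partial_z=0$ and $\nabla_z\partial_z=(\log E)_z\partial_z$. The Codazzi equation $(\nabla_{\bar z}\alpha)(\partial_z,\partial_z)=(\nabla_z\alpha)(\partial_{\bar z},\partial_z)$ therefore says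
$$\nabla^\perp_{\bar z}Q=\nabla^\perp_z\left(\tfrac E2H\right)-(\log E)_z\tfrac E2H=\tfrac E2\nabla_z^\perp H. \tag{4}$$

**Step 2: the data where $H\ne0$.** On $\{H\neq0\}$ put $h=|H|$, $e_3=H/h$, let $e_4$ be a local unit normal orthogonal to $e_3$, and write $\nabla^\perp e_3=\omega e_4$, so $\nabla^\perp e_4=-\omega e_3$. By (3), $A_3=hI$. Since $H$ has no $e_4$-component, $A_4$ is traceless, with eigenvalues $\pm k$, $k\ge0$. From (1) and the Gauss equation,
$$h^2+k^2=\lambda,\qquad K=c+h^2-k^2.$$
Let $U'=\{H\ne0,\ k\ne0\}$, an open set on which $h$ and $k=\sqrt{\lambda-h^2}$ are smooth. The aim of Steps 3 to 5 is to show $U'=\emptyset$; suppose not.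

**Step 3: $U'$ is flat.** The $e_3$-component of $Q$ is $h\langle\partial_z,\partial_z\rangle=0$, so $Q=\varphi e_4$. Since $A_4$ is traceless with eigenvalues $\pm k$, $|\varphi|=\frac{kE}2$, so locally $\varphi=\frac{kE}2e^{i\psi}$ with $\psi$ real and smooth. Comparing $e_3$- and $e_4$-components in (4),
$$\tfrac E2h_z=-\varphi\,\omega_{\bar z},\qquad\varphi_{\bar z}=\tfrac E2h\,\omega_z, \tag{5}$$
where $\omega_z=\omega(\partial_z)$ and $\omega_{\bar z}=\omega(\partial_{\bar z})=\overline{\omega_z}$. The conjugate of the first equation is $h_{\bar z}=-ke^{-i\psi}\omega_z$. Multiply the second by $2e^{-i\psi}$ and eliminate $\omega_z$: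
$$(kE)_{\bar z}+ikE\psi_{\bar z}=Ehe^{-i\psi}\omega_z=-\frac{Ehh_{\bar z}}k=Ek_{\bar z},$$
the last equality because $hh_{\bar z}+kk_{\bar z}=0$. Hence $kE_{\bar z}+ikE\psi_{\bar z}=0$, that is, $(\log E+i\psi)_{\bar z}=0$. So $\log E$ is the real part of a holomorphic function, and $K=-\frac2E(\log E)_{z\bar z}=0$ on $U'$.

**Step 4: $f$ lies in a three-sphere.** Now $h^2-k^2=-c$ and $h^2+k^2=\lambda$, so $h,k$ are locally constant and $k^2=c+h^2$. The first equation of (5) gives $\omega=0$. Write $x=\iota\circ f$. Since $\nabla^\perp e_3=0$ and $A_3=hI$, the derivative of $e_3$ in $E$ along $X$ is $-hX$ (for $c\ne0$ there is no component along $x$, because $\langle X,e_3\rangle=0$). So $v=e_3+hx$ is locally constant.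

If $c=0$, then $h=k$ and $|x-v/h|=1/k$: $f$ lies in a round three-sphere $\Sigma$ of curvature $k^2$, with unit normal $e_3$ along $f$.

If $c\ne0$, then $\langle v,v\rangle=1+\frac{h^2}c=\frac{k^2}c$ and $\langle x,v\rangle=\frac hc$. Put $y=x-\frac h{k^2}v$. Then $\langle y,v\rangle=\frac hc-\frac h{k^2}\cdot\frac{k^2}c=0$ and $\langle y,y\rangle=\frac1c-\frac{2h^2}{ck^2}+\frac{h^2}{ck^2}=\frac{k^2-h^2}{ck^2}=\frac1{k^2}$. The space $v^\perp$ is four-dimensional and positive definite (if $c<0$ then $v$ is timelike). So $x$ lies in the round sphere $\Sigma$ of radius $1/k$ in the affine space $\frac h{k^2}v+v^\perp$. The same computation shows that every point of $\Sigma$ satisfies $\langle\cdot,\cdot\rangle=1/c$. Since $\Sigma$ is connected, $\Sigma\subset\mathbb Q_c^4$ (on the correct sheet if $c<0$). The second fundamental form of $\Sigma$ in $E$ is $g$ times a vector field, hence $\Sigma$ is totally umbilical in $\mathbb Q_c^4$. The vector $e_3=v-hx$ lies in the span of $v$ and $y$, so it is orthogonal to $T\Sigma$; it is the unit normal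 of $\Sigma$ in $\mathbb Q_c^4$ along $f$.

**Step 5: $f$ is reducible on $U'$.** As a surface in $\Sigma\cong\mathbb S^3_{k^2}$, $f$ has shape operator $A_4$, with eigenvalues $\pm k\neq0$. So it is not umbilical and its third fundamental form is $k^2g$. By Proposition 1 it is locally a Clifford torus $\mathbb S^1(\frac1{\sqrt2k})\times\mathbb S^1(\frac1{\sqrt2k})\subset\mathbb R^2\oplus\mathbb R^2$, an extrinsic product, included in $\mathbb Q^4_c$ by the totally umbilical inclusion of $\Sigma$. Thus $f$ is reducible, a contradiction, and $U'=\emptyset$.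

**Step 6: $H\equiv0$.** At a point with $H\ne0$ we now have $k=0$, so $|H|^2=\lambda$. Thus $|H|^2$ takes values in $\{0,\lambda\}$ and is constant. If $|H|^2\equiv\lambda$, then $k\equiv0$ and $f$ is umbilical, which is excluded. So $H\equiv0$, and by (3)
$$K=c-\lambda\quad\text{is constant}.$$

If $c>0$, then $f$ is itself a minimal immersion into $\mathbb S_c^{4}$ of constant curvature, and the conjecture holds with $j=\mathrm{id}$ and $q=p$. It remains to exclude $c\le0$.

## 6. No minimal solutions in codimension two when $c\le0$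

Suppose $p=2$, $H\equiv0$, $\mathrm{III}=\lambda g$ and $c\le0$, so that $K=c-\lambda$ is a constant with $K<0<\lambda$. We derive a contradiction by splitting $Q$ into its two complex normal components.

**Step 1: normal curvature.** Put $e_1=E^{-1/2}\partial_x$, $e_2=E^{-1/2}\partial_y$, and let $e_3,e_4$ be a local orthonormal normal frame. Let $\mathbf a=\alpha(e_1,e_1)=-\alpha(e_2,e_2)$, $\mathbf b=\alpha(e_1,e_2)$ and $\Omega=a_3b_4-a_4b_3$. Then $Q=\frac E2(\mathbf a-i\mathbf b)$ and $|\mathbf a|^2+|\mathbf b|^2=\lambda$. The Ricci equation is $R^\perp(X,Y)\xi=\alpha(X,A_\xi Y)-\alpha(A_\xi X,Y)$. With $A_\xi e_1=\langle\mathbf a,\xi\rangle e_1+\langle\mathbf b,\xi\rangle e_2$ and $A_\xi e_2=\langle\mathbf b,\xi\rangle e_1-\langle\mathbf a,\xi\rangle e_2$ it gives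
$$R^\perp(e_1,e_2)\xi=2(\langle\mathbf b,\xi\rangle\mathbf a-\langle\mathbf a,\xi\rangle\mathbf b).$$
So $R^\perp(e_1,e_2)e_3=-2\Omega e_4$ and $R^\perp(e_1,e_2)e_4=2\Omega e_3$. For $\varepsilon=(e_3-ie_4)/\sqrt2$ this reads $R^\perp(e_1,e_2)\varepsilon=-2i\Omega\varepsilon$. Since $\partial_z\wedge\partial_{\bar z}=\frac i2\partial_x\wedge\partial_y=\frac i2E\,e_1\wedge e_2$,
$$R^\perp(\partial_z,\partial_{\bar z})\varepsilon=\Omega E\,\varepsilon,\qquad R^\perp(\partial_z,\partial_{\bar z})\bar\varepsilon=-\Omega E\,\bar\varepsilon .$$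

**Step 2: the two components.** Write $Q=Q_+\varepsilon+Q_-\bar\varepsilon$. If $\nabla^\perp e_3=\omega e_4$, then $\nabla^\perp\varepsilon=i\omega\varepsilon$ and $\nabla^\perp\bar\varepsilon=-i\omega\bar\varepsilon$, so the lines $\mathbb C\varepsilon$ and $\mathbb C\bar\varepsilon$ are preserved by $\nabla^\perp$. By (4) with $H=0$, both $Q_+\varepsilon$ and $Q_-\bar\varepsilon$ are annihilated by $\nabla^\perp_{\bar z}$. Further $Q_+=\frac1{\sqrt2}(Q_3+iQ_4)=\frac E{2\sqrt2}\bigl(a_3+b_4+i(a_4-b_3)\bigr)$, and $Q_-$ is obtained with $Q_3-iQ_4$. So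
$$|Q_\pm|^2=\tfrac{E^2}8(\lambda\pm2\Omega). \tag{6}$$

**Step 3: Laplacians of $\log|Q_\pm|^2$.** Let $\sigma$ be a nonvanishing section of one of the two line bundles with $\nabla^\perp_{\bar z}\sigma=0$. For the Hermitian product, $\partial_z|\sigma|^2=\langle\nabla^\perp_z\sigma,\sigma\rangle+\langle\sigma,\nabla^\perp_{\bar z}\sigma\rangle=\langle\nabla^\perp_z\sigma,\sigma\rangle$, so $\nabla^\perp_z\sigma=(\partial_z\log|\sigma|^2)\sigma$. Differentiating, $R^\perp(\partial_z,\partial_{\bar z})\sigma=-\nabla^\perp_{\bar z}\nabla^\perp_z\sigma=-(\partial_{\bar z}\partial_z\log|\sigma|^2)\sigma$. With $\Delta=\frac4E\partial_z\partial_{\bar z}$ and $t=2\Omega/\lambda$, which lies in $[-1,1]$ by (6), we get where $Q_\pm\ne0$: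
$$\Delta\log|Q_\pm|^2=\mp4\Omega=\mp2\lambda t,\qquad\Delta\log E=-2K. \tag{7}$$

**Step 4: the case in which $Q_-$ or $Q_+$ vanishes identically on a nonempty open set.** There $t=1$ or $t=-1$ respectively, and the other component has $|Q_\pm|^2=\lambda E^2/4\neq0$. By (7), $-4K=2\Delta\log E=-2\lambda$. So $K=\lambda/2>0$, a contradiction.

**Step 5: otherwise, two equations for one function.** If neither component vanishes on a nonempty open set, then $\{Q_+\neq0\}$ and $\{Q_-\ne0\}$ are open and dense, and so is their intersection. Work there; then $|t|<1$ and we put $t=\tanh y$. By (6), $|Q_+|^2|Q_-|^2=\frac{\lambda^2}{64}E^4(1-t^2)$ and $|Q_+|^2/|Q_-|^2=\frac{1+t}{1-t}=e^{2y}$. Adding and subtracting the two equations (7),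
$$\Delta\log(1-t^2)=8K,\qquad\Delta y=-2\lambda\tanh y=:B(y).$$
Since $\log(1-t^2)=-2\log\cosh y$, the first says $\tanh y\,\Delta y+\cosh^{-2}y\,|\nabla y|^2=-4K$. Inserting the second,
$$|\nabla y|^2=-4K\cosh^2y+2\lambda\sinh^2y=:G(y)>0 .$$
Both $\Delta y$ and $|\nabla y|^2$ are functions of $y$. This determines the metric, and we compare it with the constant curvature $K$.

**Step 6: the contradiction.** Define $\tau$ by $d\tau=dy/\sqrt{G(y)}$. Then $|\nabla\tau|=1$, so in geodesic parallel coordinates $g=d\tau^2+r(\tau,\vartheta)^2d\vartheta^2$, with $\Delta\tau=r_\tau/r$ and $K=-r_{\tau\tau}/r$. As $y_\tau=\sqrt G$ and $y_{\tau\tau}=\frac12G'(y)$, we have $\Delta y=\frac12G'+\sqrt G\,\frac{r_\tau}r$. Hence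
$$\frac{r_\tau}r=\frac N{\sqrt G},\qquad N=B-\tfrac12G'=-2\lambda\tanh y-2(\lambda-2K)\sinh y\cosh y .$$
Now $K=-\bigl((r_\tau/r)_\tau+(r_\tau/r)^2\bigr)$ and $(N/\sqrt G)_\tau=N'-\frac{NG'}{2G}$. Multiplying by $G$,
$$(K+N')G=\tfrac12NG'-N^2 .$$
This holds for $y$ in an interval, because $\nabla y\ne0$. Both sides are real analytic functions of $y\in\mathbb R$, so it holds for all $y$. At $y=0$ we have $N=0$, $N'=-2\lambda-2(\lambda-2K)=4K-4\lambda$ and $G=-4K$. Hence $(5K-4\lambda)(-4K)=0$, so $K=0$ or $K=\frac45\lambda$. Both contradict $K<0<\lambda$. This proves the conjecture for $n=2$, $p\le2$. $\square$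

## 7. Rotational surfaces in $\mathbb Q_c^5$

Where does Section 5 break in codimension three? There $Q$ takes values in the span of two normals $e_4,e_5$ orthogonal to $H$. With $\nabla^\perp e_3=\omega^4e_4+\omega^5e_5$ and $Q=\varphi_4e_4+\varphi_5e_5$, the $e_3$-component of (4) is
$$\tfrac E2h_z=-\varphi_4\omega^4_{\bar z}-\varphi_5\omega^5_{\bar z},$$
one equation for two unknown forms. The elimination of $\omega$ in Step 3 of Section 5 is no longer possible. We now construct counterexamples with $n=2$, $p=3$ for every $c$; totally geodesic inclusions then give all $p\ge3$. The idea is to impose a rotational symmetry, so that the equations for $\mathrm{III}$ become an ordinary differential system with as many equations as unknowns.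

**Step 1: the ansatz.** Let $W=\mathbb R$ if $c=0$, $W=\mathbb R^2$ if $c>0$, and $W=\mathbb L^2$ with form $-x^2+y^2$ if $c<0$. Then $E=W\oplus\mathbb C\oplus\mathbb C$ is the space of the model of $\mathbb Q_c^5$. Put
$$\iota\circ f(s,\theta)=\bigl(\hat\gamma(s),\gamma_1(s)e^{i\theta},\gamma_2(s)e^{2i\theta}\bigr),\qquad\gamma=(\hat\gamma,\gamma_1,\gamma_2)\in W\oplus\mathbb R^2,$$
$$a=\gamma_1^2+4\gamma_2^2,\quad b=\gamma_1^2+16\gamma_2^2,\quad m=\gamma_1'^2+4\gamma_2'^2,\quad e=\tfrac12a'=\gamma_1\gamma_1'+4\gamma_2\gamma_2'.$$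
Writing $f$ for $\iota\circ f$, these are $a=|f_\theta|^2$, $b=|f_{\theta\theta}|^2$, $m=|f_{s\theta}|^2$, $e=\langle f_{s\theta},f_\theta\rangle$.

**Lemma 7.** Suppose that $a>0$ and

1. $\langle\gamma,\gamma\rangle=1/c$ (if $c\neq0$),
2. $\langle\gamma',\gamma'\rangle=a$,
3. $\Theta:=(b+m-2e^2/a)/a^2$ is a constant $\Lambda$,
4. $\langle\gamma'',\gamma''\rangle=b$.

If $c<0$, suppose also that the first coordinate of $\hat\gamma$ is positive. Then $f$ is an immersion into $\mathbb Q_c^5$ with metric $a(ds^2+d\theta^2)$ and $\mathrm{III}=(\Lambda-c)g$.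

**Proof.** At angle $\theta$, the vectors $f,f_s,f_{ss},f_{\theta\theta}$ lie in $W\oplus\mathbb Re^{i\theta}\oplus\mathbb Re^{2i\theta}$ ("real phase"), while $f_\theta,f_{s\theta}$ lie in $i\mathbb Re^{i\theta}\oplus i\mathbb Re^{2i\theta}$ ("imaginary phase"). The two spaces are orthogonal. So $\langle f_s,f_\theta\rangle=0$, and with 2 the metric is as claimed. By 1, $f$ maps into $\mathbb Q_c^5$.

Differentiating the metric coefficients,
$$\langle f_{\theta\theta},f_s\rangle=-e,\quad\langle f_{\theta\theta},f_\theta\rangle=0,\quad\langle f_{s\theta},f_\theta\rangle=e,\quad\langle f_{s\theta},f_s\rangle=0,\quad\langle f_{ss},f_s\rangle=e,\quad\langle f_{ss},f_\theta\rangle=0.$$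
Let $\alpha^E$ be the part of the second derivatives normal to the surface in $E$:
$$\alpha^E_{\theta\theta}=f_{\theta\theta}+\tfrac eaf_s,\qquad\alpha^E_{s\theta}=f_{s\theta}-\tfrac eaf_\theta,\qquad\alpha^E_{ss}=f_{ss}-\tfrac eaf_s .$$
Their squares are $b-\frac{e^2}a$, $m-\frac{e^2}a$ and $\langle\gamma'',\gamma''\rangle-\frac{e^2}a$. Using the frame $\partial_s/\sqrt a,\partial_\theta/\sqrt a$ and conditions 3 and 4,
$$\mathrm{III}^E_{\theta\theta}=\tfrac1a\left(b+m-\tfrac{2e^2}a\right)=\Lambda a=\mathrm{III}^E_{ss},$$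
and $\mathrm{III}^E_{s\theta}=\frac1a\bigl(\langle\alpha^E_{ss},\alpha^E_{s\theta}\rangle+\langle\alpha^E_{s\theta},\alpha^E_{\theta\theta}\rangle\bigr)=0$, because the two phases are orthogonal. So $\mathrm{III}^E=\Lambda g$. Finally $\alpha^E=\alpha-c\,g\,f$, since for $c\ne0$ we have $\langle\alpha^E(X,Y),f\rangle=-\langle X,Y\rangle$ and $\langle f,f\rangle=1/c$. Hence $\mathrm{III}^E=\mathrm{III}+c^2\cdot\frac1c\,g=\mathrm{III}+cg$, which also holds for $c=0$. $\square$

**Step 2: the system for the second derivative.** Write $v=\gamma'$, $w=\gamma''$, and regard $\Theta$ as a function of $(\gamma,v)$. Differentiate condition 1 twice and conditions 2 and 3 once, and keep 4: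
$$\langle\gamma,w\rangle+\langle v,v\rangle=0\ (\text{if }c\ne0),\quad\langle v,w\rangle=e,\quad\partial_\gamma\Theta\cdot v+\partial_v\Theta\cdot w=0,\quad\langle w,w\rangle=b. \tag{8}$$
There are four equations for $w\in W\oplus\mathbb R^2$ of dimension four if $c\ne0$, and three equations in dimension three if $c=0$.

**Step 3: a base point.** Take $\mu>0$ small and $\rho>0$ (with $2\rho^2<1/c$ if $c>0$), and
$$p_0=(\hat p,\rho,\rho),\qquad v_0=(\hat v,4\mu\rho,-\mu\rho),\qquad w_0=(0,-\rho,-4\rho).$$
Then $a=5\rho^2$, $b=17\rho^2$, $e=4\mu\rho^2-4\mu\rho^2=0$, $m=20\mu^2\rho^2$. Choose: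

- for $c=0$: $\hat p=0$, $\hat v=\rho\sqrt{5-17\mu^2}$;
- for $c>0$: $\hat p=(x,0)$ with $x^2=\frac1c-2\rho^2$, $x>0$, and $\hat v=(-3\mu\rho^2/x,\,y)$ with $y>0$, $y^2=5\rho^2-17\mu^2\rho^2-9\mu^2\rho^4/x^2$;
- for $c<0$: $\hat p=(x,0)$ with $x^2=2\rho^2-\frac1c$, $x>0$, and $\hat v=(3\mu\rho^2/x,\,y)$ with $y>0$, $y^2=5\rho^2-17\mu^2\rho^2+9\mu^2\rho^4/x^2$.

For $c\ne0$ this gives $\langle p_0,p_0\rangle=1/c$ and $\langle p_0,v_0\rangle=\langle\hat p,\hat v\rangle+3\mu\rho^2=-3\mu\rho^2+3\mu\rho^2=0$. In all cases $\langle v_0,v_0\rangle=\langle\hat v,\hat v\rangle+17\mu^2\rho^2=5\rho^2=a$. The equations (8) hold: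

- $\langle p_0,w_0\rangle=-\rho^2-4\rho^2=-5\rho^2=-\langle v_0,v_0\rangle$.
- $\langle v_0,w_0\rangle=-4\mu\rho^2+4\mu\rho^2=0=e$.
- Where $e=0$, the terms coming from $e^2/a$ and from $a'=2e$ vanish. So the third expression is $\frac2{a^2}(\gamma_1v_1+16\gamma_2v_2+v_1w_1+4v_2w_2)=\frac2{a^2}(4\mu\rho^2-16\mu\rho^2-4\mu\rho^2+16\mu\rho^2)=0$.
- $\langle w_0,w_0\rangle=\rho^2+16\rho^2=17\rho^2=b$.

**Step 4: solving near the base point.** The derivatives of the equations (8) with respect to $w$ at the base point are the linear forms, in $\delta=(\hat\delta,\delta_1,\delta_2)$,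
$$\langle p_0,\delta\rangle\ (\text{if }c\neq0),\quad\langle v_0,\delta\rangle,\quad\tfrac{8\mu\rho}{a^2}(\delta_1-\delta_2),\quad-2\rho(\delta_1+4\delta_2).$$
If all vanish on $\delta$, the last two give $\delta_1=\delta_2=0$. Then $\langle\hat p,\hat\delta\rangle=\langle\hat v,\hat\delta\rangle=0$ with $\hat p,\hat v$ linearly independent (since $xy\ne0$), so $\hat\delta=0$; if $c=0$, $\hat v\hat\delta=0$ with $\hat v\ne0$. So the derivative is invertible. By the implicit function theorem (8) defines $w=\Psi(\gamma,v)$ smoothly near $(p_0,v_0)$, with $\Psi(p_0,v_0)=w_0$. Let $\gamma$ solve $\gamma''=\Psi(\gamma,\gamma')$ with initial data $(p_0,v_0)$ at $s=0$. Then $\langle\gamma,\gamma\rangle''=0$ if $c\ne0$, $(\langle\gamma',\gamma'\rangle-a)'=0$, $\Theta'=0$, and 4 holds. The initial values give conditions 1 to 3, and $a>0$ for $|s|$ small. If $c<0$, the first coordinate of $\hat\gamma$ stays positive. Lemma 7 applies.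

**Step 5: the curvature is positive and nonconstant.** With $\mathrm{III}=(\Lambda-c)g$, tracing Lemma 6(a) gives $K=c+2|H|^2-(\Lambda-c)$. In $E$, $H^E=\frac1{2a}(f_{ss}+f_{\theta\theta})$, because the tangential parts cancel, and $H^E=H-cf$ gives $\langle H^E,H^E\rangle=|H|^2+c$. Put $q=\gamma_1\gamma_1''+4\gamma_2\gamma_2''=-\langle f_{ss},f_{\theta\theta}\rangle$. By condition 4, $|H|^2+c=\frac{2b-2q}{4a^2}=\frac{b-q}{2a^2}$, and so
$$K=\frac{b-q}{a^2}-\Lambda .$$
At $s=0$: $q=-17\rho^2$ and $\Lambda=(17+20\mu^2)\rho^2/a^2$, hence $K(0)=\frac{(17-20\mu^2)\rho^2}{25\rho^4}=\frac{17-20\mu^2}{25\rho^2}>0$. Further $a'(0)=2e=0$ and $b'(0)=2(4\mu\rho^2-16\mu\rho^2)=-24\mu\rho^2$. Differentiating condition 4 gives $\langle w_0,\gamma'''(0)\rangle=\frac12b'(0)=-12\mu\rho^2$, that is, $\rho\gamma_1'''+4\rho\gamma_2'''=12\mu\rho^2$ at $0$. Therefore $q'(0)=v_1w_1+4v_2w_2+\rho\gamma_1'''+4\rho\gamma_2'''=12\mu\rho^2+12\mu\rho^2=24\mu\rho^2$, and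
$$K'(0)=\frac{b'(0)-q'(0)}{a^2}=-\frac{48\mu\rho^2}{a^2}\ne0 .$$

**Step 6: conclusion.** For $|s|$ small, $K$ is positive and nonconstant. By Lemma 6(d) $f$ is irreducible, by (e) it is not umbilical, and by (c) it is not minimal in a sphere up to umbilical inclusion. It is also not of constant curvature. This completes the proof of Theorem 3. $\square$

## 8. Every closed Riemannian manifold carries such an immersion

This section proves Theorem 4. Fix a closed $(M^n,g)$ with Levi-Civita connection $\nabla$; repeated indices in orthonormal frames are summed. For smooth $f:M\to\mathbb R^q$ let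
$$\mathcal D(f)=\bigl(|f|^2,\ f^*\langle\cdot,\cdot\rangle,\ T(f)\bigr),\qquad T(f)_{ij}=\langle\nabla^2_{ik}f,\nabla^2_{jk}f\rangle .$$
This is additive: $\mathcal D((f_1,f_2))=\mathcal D(f_1)+\mathcal D(f_2)$. If $f^*\langle\cdot,\cdot\rangle=g$, then $\nabla^2f=\alpha$ and $T(f)=\mathrm{III}$. If $\mathcal D(f)=(r^2,g,\lambda g)$ with $r,\lambda$ constant, then $f$ is an isometric immersion into $\mathbb S^{q-1}(r)$ with third fundamental form $(\lambda-r^{-2})g$ there. By Lemma 6(b) and (f) it then gives immersions with homothetic Gauss map into $\mathbb Q_c^q$ for every $c\le r^{-2}$. So it suffices to find $f$ with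
$$\mathcal D(f)=(r^2,g,\lambda g)\quad\text{and }r\text{ arbitrarily small}. \tag{9}$$

The plan has two ingredients. First, near a sufficiently free map $\psi$ the operator $\mathcal D$ can be solved for every small change of its value. Second, there are maps $F_\kappa$ of Euclidean space, oscillating fast for large $\kappa$, that preserve the metric and make $T$ nearly a large multiple of $g$. A first attempt takes $u:(M,g)\to\mathbb R^N$ isometric and uses $F_\kappa\circ u$. As we shall see in (11), this gives $T=\kappa(n+2)g+T(u)$, and the error $T(u)$ does not become small as $\kappa\to\infty$, so the first ingredient does not apply. The remedy is to change the metric that is fed into $F_\kappa$ by $\kappa^{-1}s$. This moves $T$ by an amount of order $1$, which can cancel the error, and leaves only errors of order $\kappa^{-1}$.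

**Step 1: a right inverse of the linearization.** Call $\psi:M\to\mathbb R^q$ *4-free* if for each $x$ the linear map $\mathbb R^q\to J_x^4(M,\mathbb R)$, $\zeta\mapsto j^4_x\langle\psi,\zeta\rangle$, is onto. This is an open condition on 4-jets. A 4-jet of a function $u$ at $x$ is the same as the values at $x$ of $u$ and of the symmetrized derivatives $S^ku=\mathrm{Sym}\nabla^ku$, $1\le k\le4$. So $\psi$ is 4-free exactly when $\psi$ and the components of $S^k\psi$, $1\le k\le4$, are pointwise linearly independent. For comparison, on an interval of $\mathbb R$ the map $x\mapsto(1,x,x^2,x^3,x^4)$ is 4-free.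

The linearization of $\mathcal D$ is
$$L_\psi v=\bigl(2\langle\psi,v\rangle,\ \langle\nabla_i\psi,\nabla_jv\rangle+\langle\nabla_j\psi,\nabla_iv\rangle,\ \langle\nabla^2_{ik}\psi,\nabla^2_{jk}v\rangle+\langle\nabla^2_{jk}\psi,\nabla^2_{ik}v\rangle\bigr).$$
Given $(\rho,h,\tau)$, with $\rho$ a function and $h,\tau$ symmetric 2-tensors, let $v(x)$ be the unique vector in the span of $\psi,S^1\psi,\dots,S^4\psi$ at $x$ with
$$\langle\psi,v\rangle=\tfrac\rho2,\quad\langle\nabla\psi,v\rangle=0,\quad\langle\nabla^2\psi,v\rangle=-\tfrac h2,\quad\langle S^3\psi,v\rangle=0,\quad\langle S^4\psi,v\rangle=\delta,$$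
where the symmetric 4-tensor $\delta$ is still free. The first component of $L_\psi v$ is $\rho$. Differentiating $\langle\nabla_i\psi,v\rangle=0$ gives $\langle\nabla_i\psi,\nabla_jv\rangle=-\langle\nabla^2_{ij}\psi,v\rangle=\frac12h_{ij}$, so the second component is $h$.

For the third, commuting covariant derivatives gives $\nabla^3\psi-S^3\psi=R*\nabla\psi$ and $\nabla^4\psi-S^4\psi=R*\nabla^2\psi+\nabla R*\nabla\psi$. Hence $\langle\nabla^3\psi,v\rangle=0$ and $\langle\nabla^4\psi,v\rangle=\delta+R*h$, where $R*h$ is algebraic and linear in $h$. Put $\beta_{il}=\langle\nabla_{il}^2\psi,v\rangle=-\frac12h_{il}$ and $\gamma_{kil}=\langle\nabla_k\nabla^2_{il}\psi,v\rangle=0$. The product rule gives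
$$\nabla_j\nabla_k\beta_{il}=\langle\nabla_j\nabla_k\nabla_{il}^2\psi,v\rangle+\langle\nabla_k\nabla^2_{il}\psi,\nabla_jv\rangle+\langle\nabla_j\nabla_{il}^2\psi,\nabla_kv\rangle+\langle\nabla^2_{il}\psi,\nabla^2_{jk}v\rangle,$$
$$\nabla_j\gamma_{kil}=\langle\nabla_j\nabla_k\nabla_{il}^2\psi,v\rangle+\langle\nabla_k\nabla_{il}^2\psi,\nabla_jv\rangle,\qquad\nabla_k\gamma_{jil}=\langle\nabla_k\nabla_j\nabla^2_{il}\psi,v\rangle+\langle\nabla_j\nabla_{il}^2\psi,\nabla_kv\rangle .$$
Solve for the last term of the first line and contract $l=k$: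
$$\langle\nabla^2_{ik}\psi,\nabla_{jk}^2v\rangle=\nabla_j\nabla_k\beta_{ik}-\nabla_j\gamma_{kik}-\nabla_k\gamma_{jik}+\langle\nabla_k\nabla_j\nabla^2_{ik}\psi,v\rangle=-\tfrac12\nabla_j\nabla_kh_{ik}+\delta_{ijkk}+(R*h)_{ij}.$$
After symmetrizing in $i,j$, the third component equals $\tau$ if and only if $2\delta_{ijkk}=W_{ij}$, where $W$ is symmetric and equals $\tau$ plus a linear expression in $h$ and its derivatives of order at most $2$. Take $\delta=6\,\mathrm{Sym}(g\otimes C)$ with $C$ symmetric, that is, $\delta_{ijkl}=g_{ij}C_{kl}+g_{ik}C_{jl}+g_{il}C_{jk}+g_{jk}C_{il}+g_{jl}C_{ik}+g_{kl}C_{ij}$. Contracting, $\delta_{ijkk}=(n+4)C_{ij}+(\operatorname{tr}C)g_{ij}$. The map $C\mapsto(n+4)C+(\operatorname{tr}C)g$ is invertible: it is multiplication by $n+4$ on trace-free tensors and by $2n+4$ on multiples of $g$. So $C$, hence $\delta$ and $v$, can be chosen uniquely. Thus $L_\psi$ has a right inverse that is a linear differential operator of order $2$ in $(\rho,h,\tau)$ with coefficients smooth in the 4-jet of $\psi$.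

**Step 2: solving for small changes.** We use the Nash–Gromov implicit function theorem (M. Gromov, *Partial Differential Relations*, Springer 1986, §2.3.2, Main Theorem and its corollary). Let $\mathcal D$ be a smooth differential operator of order $r$. Suppose that over the solutions of an open relation in $d$-jets ($d\ge r$) the linearization has a right inverse that is a linear differential operator of order $s$ with coefficients depending smoothly on the $d$-jet of the base section. If $M$ is compact and $x_0$ is a $C^\infty$ solution of the relation, there are $k$ and a $C^k$-neighborhood $\mathcal B$ of $0$ such that for every $C^\infty$ element $\beta\in\mathcal B$ there is a $C^\infty$ solution $x$ with $\mathcal D(x)=\mathcal D(x_0)+\beta$. Here the order of $\mathcal D$ is $2$, $d=4$, and the order of the right inverse is $2$. So for each 4-free $\psi$ and all sufficiently $C^k$-small smooth $(\rho,h,\tau)$ there is a smooth $\psi'$ with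
$$\mathcal D(\psi')=\mathcal D(\psi)+(\rho,h,\tau). \tag{10}$$

**Step 3: small 4-free maps of constant length.** Let $\epsilon_0:M\to\mathbb R^{N_0}$ be an embedding and let $\chi$ have as components all monomials of degree $0,\dots,4$ in the coordinates of $\epsilon_0$. Every 4-jet of a function on $M$ extends to a 4-jet on $\mathbb R^{N_0}$, which is represented by a polynomial of degree at most $4$; so $\chi$ is 4-free. Since $1$ is a component, $|\chi|>0$. Multiplication by the positive function $|\chi|^{-1}$ is an automorphism of $J_x^4$, so $\psi_0=\chi/|\chi|$ is 4-free, and so is $\delta\psi_0$ for every constant $\delta>0$. Write $\mathcal D(\delta\psi_0)=(\delta^2,\delta^2h_0,\delta^2T_0)$. (From here on, $\delta$ is this number.)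

**Step 4: isotropic maps of Euclidean space.** The average of $(\nu^{\otimes2},\nu^{\otimes4})$ over $\nu\in\mathbb S^{N-1}$ lies in the convex hull of the compact set of its values. So there are finitely many unit vectors $\nu_l\in\mathbb R^N$ and weights $w_l>0$ with $\sum w_l=1$, $\sum w_l\langle\nu_l,x\rangle\langle\nu_l,y\rangle=\frac1N\langle x,y\rangle$ and
$$\sum w_l\langle\nu_l,x\rangle\langle\nu_l,y\rangle\langle\nu_l,z\rangle\langle\nu_l,t\rangle=\tfrac1{N(N+2)}\bigl(\langle x,y\rangle\langle z,t\rangle+\langle x,z\rangle\langle y,t\rangle+\langle x,t\rangle\langle y,z\rangle\bigr).$$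
For $\kappa>0$ let $\tau_0^2=(N+2)\kappa$, $b_l=\tau_0\nu_l$, $a_l^2=Nw_l/\tau_0^2$ with $a_l>0$, and
$$F_\kappa(y)=\bigl(a_l\cos\langle b_l,y\rangle,\ a_l\sin\langle b_l,y\rangle\bigr)_l .$$
In the $l$-th plane, $DF_\kappa(x)$ is $\langle b_l,x\rangle$ times $a_l(-\sin,\cos)$, and $D^2F_\kappa(x,y)$ is $-\langle b_l,x\rangle\langle b_l,y\rangle$ times $a_l(\cos,\sin)$. Therefore:

- $|F_\kappa|^2=\sum a_l^2=\frac N{(N+2)\kappa}$;
- $\langle DF_\kappa(x),DF_\kappa(y)\rangle=N\sum w_l\langle\nu_l,x\rangle\langle\nu_l,y\rangle=\langle x,y\rangle$;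
- $\langle D^2F_\kappa(x,y),DF_\kappa(z)\rangle=0$;
- $\langle D^2F_\kappa(x,y),D^2F_\kappa(z,t)\rangle=N\tau_0^2\sum w_l\langle\nu_l,x\rangle\langle\nu_l,y\rangle\langle\nu_l,z\rangle\langle\nu_l,t\rangle=\kappa\bigl(\langle x,y\rangle\langle z,t\rangle+\langle x,z\rangle\langle y,t\rangle+\langle x,t\rangle\langle y,z\rangle\bigr)$.

Now let $u:M\to\mathbb R^N$ be smooth with $u^*\langle\cdot,\cdot\rangle=g'$. Then $\nabla^2(F_\kappa\circ u)=D^2F_\kappa(du,du)+DF_\kappa(\nabla^2u)$. The cross terms in $T$ vanish by the third property, and $DF_\kappa$ is isometric. In the last property put $x=u_i$, $y=t=u_k$, $z=u_j$ (subscripts denote derivatives) and sum over $k$. This gives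
$$\mathcal D(F_\kappa\circ u)=\Bigl(\tfrac N{(N+2)\kappa},\ g',\ \kappa\Phi(g')+T(u)\Bigr),\qquad\Phi(g')_{ij}=(\operatorname{tr}_gg')g'_{ij}+2g'_{ik}g'_{kj}. \tag{11}$$
For $g'=g$ we have $\Phi(g)=(n+2)g$, as announced above.

**Step 5: assembly.** By Nash's theorem (Ann. of Math. 63 (1956)) every smooth metric on $M$ is induced by a smooth embedding into some $\mathbb R^N$. Choose in order:

- $\delta>0$ so small that $g_2:=\frac12g-\delta^2h_0$ is positive definite, and $\psi=\delta\psi_0$;
- an isometric $u_2:(M,g_2)\to\mathbb R^{N_2}$, a number $\kappa_2>0$, and $P=F_{\kappa_2}\circ u_2$, so that $\mathcal D(P)=\bigl(\frac{N_2}{(N_2+2)\kappa_2},g_2,T_2\bigr)$ for some $T_2$;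
- an isometric $\epsilon:(M,g)\to\mathbb R^N$.

Set $\mathcal Ls=(\operatorname{tr}_gs)g+(n+4)s$. This is invertible, with $\mathcal L^{-1}g=\frac g{2n+4}$. For a constant $\mu$ define $s$ by
$$\tfrac12\mathcal Ls=\mu g-\tfrac12T(\epsilon)-T_2-\delta^2T_0 .$$
Then $s=\frac\mu{n+2}g+(\text{a tensor independent of }\mu)$, which is positive definite for a suitably large $\mu$, now fixed. Let $\sigma:(M,s)\to\mathbb R^{N_3}$ be isometric. For $\kappa>0$ put
$$u_\kappa=\bigl(\tfrac1{\sqrt2}\epsilon,\ \kappa^{-1/2}\sigma\bigr):M\to\mathbb R^{N_1},\qquad N_1=N+N_3 .$$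
It induces $\frac12g+\kappa^{-1}s$ and has $T(u_\kappa)=\frac12T(\epsilon)+\kappa^{-1}T(\sigma)$. From the definition of $\Phi$, the terms of order $\kappa^{-1}$ in $\Phi(\frac12g+\kappa^{-1}s)$ are $\frac n2s+\frac12(\operatorname{tr}_gs)g+2s=\frac12\mathcal Ls$, so
$$\Phi\left(\tfrac12g+\kappa^{-1}s\right)=\tfrac{n+2}4g+\tfrac1{2\kappa}\mathcal Ls+\kappa^{-2}\Phi(s).$$
Take $F_\kappa$ on $\mathbb R^{N_1}$. By (11) and additivity, the third component of $\mathcal D\bigl((F_\kappa\circ u_\kappa,P,\psi)\bigr)$ is
$$\tfrac{n+2}4\kappa g+\tfrac12\mathcal Ls+\kappa^{-1}\Phi(s)+\tfrac12T(\epsilon)+\kappa^{-1}T(\sigma)+T_2+\delta^2T_0=\left(\tfrac{n+2}4\kappa+\mu\right)g+\kappa^{-1}\bigl(\Phi(s)+T(\sigma)\bigr),$$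
and the second is $\frac12g+\kappa^{-1}s+g_2+\delta^2h_0=g+\kappa^{-1}s$. Hence
$$\mathcal D\bigl((F_\kappa\circ u_\kappa,P,\psi)\bigr)=(r_\kappa^2,g,\lambda_\kappa g)+\kappa^{-1}\bigl(0,\ s,\ \Phi(s)+T(\sigma)\bigr),$$
$$r_\kappa^2=\tfrac{N_1}{(N_1+2)\kappa}+\tfrac{N_2}{(N_2+2)\kappa_2}+\delta^2,\qquad\lambda_\kappa=\tfrac{n+2}4\kappa+\mu .$$
The tensors $s,\Phi(s),T(\sigma)$ and the 4-free map $\psi$ do not depend on $\kappa$. So for $\kappa$ large, (10) gives a smooth $\psi'$ with $\mathcal D(\psi')=\mathcal D(\psi)-\kappa^{-1}(0,s,\Phi(s)+T(\sigma))$. Then $f=(F_\kappa\circ u_\kappa,P,\psi')$ satisfies $\mathcal D(f)=(r_\kappa^2,g,\lambda_\kappa g)$. Choosing $\delta$ small, then $\kappa_2$ large, and at the end $\kappa$ large makes $r_\kappa$ as small as we like. This is (9).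

**Step 6: the local assertion.** Put a small coordinate ball into a flat torus. With a cutoff function that is $1$ on a smaller ball, interpolate between the given metric and the flat one. The result is a smooth metric on a closed manifold that agrees with the given metric on the smaller ball. Apply the first assertion to it and restrict. $\square$

**Consequence.** For every $n\ge2$ and every $c$, let $M^n=\{x_0^2/a^2+|y|^2=1\}\subset\mathbb R\times\mathbb R^n$ with $a\ne1$, $a>0$. It is a closed hypersurface with positive principal curvatures, so its sectional curvature is positive. At the pole $y=0$ all principal curvatures are $a$, so the Ricci curvature is $(n-1)a^2$. On the equator $x_0=0$ the meridian direction has principal curvature $a^{-2}$ and the other $n-1$ directions have $1$, so the Ricci curvature in the meridian direction is $(n-1)a^{-2}$. As $a\ne1$, $\mathrm{Ric}$ is not a constant multiple of $g$ (for $n=2$, $K$ is not constant). Theorem 4 gives immersions of $M$ into some $\mathbb Q_c^m$ with homothetic Gauss map. By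 Lemma 6(c), (d), (e) they are irreducible and not umbilical, and they violate both conclusions of the conjecture. So homothety of the Gauss map alone imposes no local intrinsic condition if the codimension is unrestricted.

## 9. Round spheres with non-parallel mean curvature

In Sections 4, 7 and 8 the two conclusions failed together. To separate them we keep the metric round and use the other consequence in Lemma 6(c): $H$ must be parallel. Here is the proof of Proposition 5.

**Step 1: the immersion.** On the unit sphere $\mathbb S^n\subset\mathbb R^{n+1}$ let $f_1(x)=x$, let $f_2(x)=x\otimes x-\frac1{n+1}I$ in the trace-free symmetric matrices, and put $f=(f_1,f_2)$. For a tangent vector $X$ at $x$ we have $df_2X=X\otimes x+x\otimes X$, of squared length $2|X|^2$, so $f_1$ and $f_2$ are both immersions. The map $f$ is equivariant with respect to an orthogonal representation of $SO(n+1)$, so its induced metric $g$ and its $\mathrm{III}$ are invariant. The isotropy group $SO(n)$, $n\ge2$, is transitive on unit tangent vectors, so invariant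 symmetric bilinear forms on $T_x\mathbb S^n$ are multiples of one inner product. Hence $g$ is round (it is $3$ times the unit metric) and $\mathrm{III}=\lambda g$, with $\lambda$ constant by transitivity on $\mathbb S^n$. Also $|f|^2=1+1-\frac1{n+1}$ is constant, so $f$ maps into a sphere $\mathbb S^m(r)$.

**Step 2: $H$ is not parallel.** With the Laplacian of $g$, the components of $f_1$ and $f_2$ are spherical harmonics of degrees $1$ and $2$, so $\Delta f_1=-\mu_1f_1$ and $\Delta f_2=-\mu_2f_2$ with $\mu_1/\mu_2=\frac n{2(n+1)}\neq1$. In Euclidean space $nH=\Delta f=(-\mu_1f_1,-\mu_2f_2)$, so $nD_XH=(-\mu_1df_1X,-\mu_2df_2X)$. If this were tangent to $f$, it would equal $(df_1Y,df_2Y)$ for some $Y$. As $f_1$ and $f_2$ are immersions, $Y=-\mu_1X=-\mu_2X$, impossible for $X\ne0$. So $H$ is not parallel in $\mathbb R^{m+1}$.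

**Step 3: conclusion.** By Lemma 6(b), $H$ is not parallel in $\mathbb S^m(r)$ either, nor after any umbilical inclusion of $\mathbb S^m(r)$, or of a rescaling of it, into $\mathbb Q_c$. Rescaling $f$ so that $r^{-2}\ge c$ and using Lemma 6(f), we reach every $c$, still with $\mathrm{III}$ a constant multiple of the metric. By Lemma 6(c) and (e) these immersions are neither minimal in a sphere up to umbilical inclusion nor totally umbilical. By (d) they are irreducible. $\square$

**Remark (the radius).** In Step 3 the radius of the round sphere is scaled together with $f$. One can also prescribe the radius, say $1$, for every $c$. Let $f_k$ be the map whose components form an $L^2$-orthonormal basis of the spherical harmonics of degree $k\ge1$ on the unit sphere, with metric $g_0$. It is equivariant and not constant. As in Step 1, $|f_k|$ is constant and $f_k^*\langle\cdot,\cdot\rangle$ is a positive multiple of $g_0$, and we scale $f_k$ so that the multiple is $1$. With $\mu_k=k(k+n-1)$, $0=\frac12\Delta|f_k|^2=-\mu_k|f_k|^2+n$ gives $|f_k|^2=n/\mu_k$.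 The map $f=\frac1{\sqrt2}(f_k,f_{k+1})$ induces $g_0$, and $\mathrm{III}$ is again a constant multiple of $g_0$. Its image lies in a sphere with $r^2=\frac n2\left(\frac1{\mu_k}+\frac1{\mu_{k+1}}\right)$, which is as small as we like for $k$ large. Since $\mu_k\neq\mu_{k+1}$ and both $f_k,f_{k+1}$ are immersions, Steps 2 and 3 apply without rescaling.
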